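\title{A finitely generated group $G$ with $G\cong G\circledast G_0$}

\begin{abstract}
Glue the underlying sets of two groups $G$ and $H$ along their neutral elements, and let each group act by left multiplication on its own copy and trivially on the rest. The permutation group generated by these two actions is denoted $G\circledast H$. We construct a finitely generated group $G$ with $G\cong G\circledast G_0$ for a non-trivial group $G_0$. One can take for $G_0$ Thompson's group $V$, or any finitely generated simple group containing it; every countable group embeds in such a $G$, and there are $2^{\aleph_0}$ isomorphism types of them. The group $G$ is the quotient of a free group of finite rank by a normal subgroup obtained as the limit of an iteration. We also give necessary conditions on $G$ and $G_0$.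
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ and $H$ be groups. Take disjoint copies $\underline G$ and $\underline H$ of their underlying sets and identify the two neutral elements to a single point $e$. The result is a set $\Omega=\underline G\cup\underline H$ with $\underline G\cap\underline H=\{e\}$. For $g\in G$ let $\lambda(g)\in\mathrm{Sym}(\Omega)$ be left multiplication by $g$ on $\underline G$ and the identity on $\underline H\setminus\{e\}$; for $h\in H$ let $\mu(h)$ be left multiplication by $h$ on $\underline H$ and the identity on $\underline G\setminus\{e\}$. Both $\lambda$ and $\mu$ are injective homomorphisms, and we define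
\[
G\circledast H=\langle\lambda(G),\mu(H)\rangle\le\mathrm{Sym}(\Omega).
\]
We drop the underlines when no confusion can arise.

Like the free product $G*H$ and the direct product $G\times H$, the group $G\circledast H$ is generated by a copy of $G$ and a copy of $H$. The two copies interact only through the point $e$, and they fail to commute by very little: the commutator of $\lambda(g)$ and $\mu(h)$ is a $3$-cycle when $g\ne e\ne h$. For $G=H=\mathbb Z/2$ the set $\Omega$ has three points, the two generators are transpositions, and $G\circledast H=\mathrm{Sym}(3)$. For infinite $G$ and $H$ there are surjections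
\[
G*H\longrightarrow G\circledast H\longrightarrow G\times H,
\]
and the kernel of the second is the group of even finitely supported permutations of $\Omega$ (Proposition~\ref{prop:quot}). The following question comes from the paper of Gheysens and Monod \cite{GM}.

\begin{quote}
Is there a \emph{finitely generated} group $G$ with $G\cong G\circledast G_0$ for some non-trivial group $G_0$?
\end{quote}

Finite generation is the whole difficulty. Without it, every $G_0$ admits a solution, obtained by applying the operation $A\mapsto A\circledast G_0$ infinitely often and taking a union (Example~\ref{ex:infgen}). With it, one would rather guess that the answer is no. The visible generating set of $G\circledast G_0$ is the union of a generating set of $G$ and one of $G_0$, so the operation seems to consume generators. Moreover, if $G\cong G\circledast G_0$ with $G$ and $G_0$ infinite, then $G$ maps onto $G\times G_0$, hence onto $G_0^{\,n}$ for every $n$, and all these powers must be generated by a fixed number of elements. For $G_0=\mathbb Z$ this is impossible. Nevertheless the answer is yes.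

We write $[g,h]=ghg^{-1}h^{-1}$.

\begin{definition}\label{def:adm}
A quadruple $(a,b,x,w)$ of elements of a group $G_0$ is \emph{admissible} if $[x^nax^{-n},b]=1$ for all $n\ge1$ and $w\notin\langle a,b,x\rangle$. For such a quadruple we put $c=[a,b]$.
\end{definition}

\begin{theorem}\label{thm:main}
Let $G_0\ne1$ be a finitely generated group which is the normal closure of the elements $[c,wcw^{-1}]$, where $(a,b,x,w)$ runs over the admissible quadruples of $G_0$. Then there is a finitely generated group $G$ with $G\cong G\circledast G_0$.
\end{theorem}

\begin{corollary}\label{cor:V}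
\begin{enumerate}
\item[(1)] Theorem~\ref{thm:main} applies to Thompson's group $G_0=V$, so the answer to the question is yes.
\item[(2)] It applies to every finitely generated simple group containing a copy of $V$.
\item[(3)] Every countable group embeds in such a group $G_0$, hence in a finitely generated group $G$ with $G\cong G\circledast G_0$ for some $G_0\ne1$. There are $2^{\aleph_0}$ isomorphism types of such groups $G$.
\end{enumerate}
\end{corollary}

The reasons for guessing ``no'' survive as necessary conditions. A group is \emph{non-Hopfian} if it has a surjective endomorphism that is not injective.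

\begin{theorem}\label{thm:nec}
Let $G$ be finitely generated, $G_0\ne1$ and $G\cong G\circledast G_0$. Then $G$ is infinite. If $G_0$ is infinite, then $G_0$ is finitely generated, $G_0$ has no non-trivial finite quotient, and $G$ is non-Hopfian. If $G_0$ is finite, then every left translation of $G_0$ is an even permutation of $G_0$.
\end{theorem}

We do not decide whether a non-trivial finite $G_0$ can occur with $G$ finitely generated.

Section~\ref{sec:structure} describes $G\circledast H$ and proves Theorem~\ref{thm:nec}. Section~\ref{sec:V} exhibits an admissible quadruple in $V$ and deduces Corollary~\ref{cor:V} from Theorem~\ref{thm:main}. Section~\ref{sec:model} solves the simpler equation $Q\cong Q\times S$ by hand; the main idea is already visible there. Sections~\ref{sec:Gamma}--\ref{sec:fixed} prove Theorem~\ref{thm:main}.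

\medskip
\noindent\textbf{Conventions.} Permutations act on the left and are composed from right to left. The \emph{support} $\mathrm{supp}\,\sigma$ of a permutation $\sigma$ is the set of points that it moves; we have $\mathrm{supp}(\tau\sigma\tau^{-1})=\tau(\mathrm{supp}\,\sigma)$, and permutations with disjoint supports commute. The symbol $(r\;s\;t)$ denotes the $3$-cycle $r\mapsto s\mapsto t\mapsto r$, and $\tau(r\;s\;t)\tau^{-1}=(\tau r\;\tau s\;\tau t)$. A permutation is \emph{finitary} if its support is finite, and $\mathrm{FAlt}(X)$ is the group of even finitary permutations of $X$; it is normal in $\mathrm{Sym}(X)$. For finite $Y$ the group $\mathrm{Alt}(Y)$ is generated by its $3$-cycles, and it is simple if $|Y|\ge5$. For infinite $X$ the group $\mathrm{FAlt}(X)$ is the directed union of the simple groups $\mathrm{Alt}(Y)$ with $Y\subset X$ finite and $|Y|\ge5$, so it is simple.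

\section{Three-cycles and the structure of $G\circledast H$}\label{sec:structure}

Three times in this paper we must show that a permutation group contains all even finitary permutations of some set. The tool is always the following lemma.

\begin{lemma}\label{lem:cycles}
Let $\Lambda\le\mathrm{Sym}(X)$. Join two points of $X$ if some $3$-cycle in $\Lambda$ moves both, and call the connected components of this graph the \emph{$\Lambda$-components}. Let $\mathcal B$ be a $\Lambda$-component.
\begin{enumerate}
\item[(a)] If $\Lambda$ is generated by a set $S$ and each $\sigma\in S$ maps some point of $\mathcal B$ into $\mathcal B$, then $\mathcal B$ is $\Lambda$-invariant.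
\item[(b)] $\mathrm{FAlt}(\mathcal B)\le\Lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Conjugation by $\sigma\in\Lambda$ permutes the $3$-cycles of $\Lambda$, so $\sigma$ is an automorphism of the graph and permutes the components. If $\sigma\mathcal B$ meets $\mathcal B$, then $\sigma\mathcal B=\mathcal B$.

(b) We may assume $|\mathcal B|>1$. Joining a base point by paths to the points of a finite subset of $\mathcal B$, we see that this subset lies in a union $B_1\cup\dots\cup B_m$ of supports of $3$-cycles of $\Lambda$ in which each $B_{j+1}$ meets $B_1\cup\dots\cup B_j$. The group $\mathrm{Alt}(B_1)$ is generated by one $3$-cycle of $\Lambda$. By induction it suffices to prove: if $A$ is finite, $|A|\ge3$, $\mathrm{Alt}(A)\le\Lambda$, and $\sigma\in\Lambda$ is a $3$-cycle whose support $B$ meets $A$, then $\mathrm{Alt}(A\cup B)\le\Lambda$. There is nothing to prove if $B\subseteq A$.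

Suppose $B=\{z,r_0,s_0\}$ with $z\notin A$ and $r_0,s_0\in A$. Given distinct $r,s\in A$, choose $\tau\in\mathrm{Sym}(A)$ with $\tau\{r_0,s_0\}=\{r,s\}$; composing with the transposition of $r$ and $s$ if necessary, we may take $\tau$ even. Then $\tau\sigma^{\pm1}\tau^{-1}$ are the two $3$-cycles with support $\{z,r,s\}$. So $\Lambda$ contains every $3$-cycle on $A\cup\{z\}$.

Suppose $B=\{i,z,t\}$ with $i\in A$ and $z,t\notin A$. Replacing $\sigma$ by $\sigma^{-1}$ if necessary, assume $\sigma(i)=z$. For distinct $r,s\in A\setminus\{i\}$ we have $\sigma(i\;r\;s)\sigma^{-1}=(z\;r\;s)$, so $\mathrm{Alt}(A\cup\{z\})\le\Lambda$ by the previous case. The previous case applied to $A\cup\{z\}$ and $\sigma$ finishes the proof.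
\end{proof}

\begin{lemma}\label{lem:falt}
For $g\in G\setminus\{e\}$ and $h\in H\setminus\{e\}$ we have $[\lambda(g),\mu(h)]=(e\;g\;h)$. If $G,H\ne1$, then $\mathrm{FAlt}(\Omega)\le G\circledast H$.
\end{lemma}

\begin{proof}
Apply $\mu(h)^{-1},\lambda(g)^{-1},\mu(h),\lambda(g)$ in this order. The points $e,g,h$ travel as follows:
\[
e\mapsto h^{-1}\mapsto h^{-1}\mapsto e\mapsto g,\qquad
g\mapsto g\mapsto e\mapsto h\mapsto h,\qquad
h\mapsto e\mapsto g^{-1}\mapsto g^{-1}\mapsto e .
\]
A point $g'\in G\setminus\{e,g\}$ travels $g'\mapsto g'\mapsto g^{-1}g'\mapsto g^{-1}g'\mapsto g'$, because $g^{-1}g'\ne e$, and a point $h'\in H\setminus\{e,h\}$ travels $h'\mapsto h^{-1}h'\mapsto h^{-1}h'\mapsto h'\mapsto h'$. The $3$-cycles $(e\;g\;h)$ join every point of $\Omega$ to $e$, so Lemma~\ref{lem:cycles}(b) applies with $\mathcal B=\Omega$.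
\end{proof}

In particular, for finite non-trivial $G$ and $H$ the group $G\circledast H$ is the alternating or the symmetric group on $|G|+|H|-1$ points and remembers little about its factors. An infinite factor is remembered, because a non-trivial left translation of an infinite group moves infinitely many points.

\begin{proposition}\label{prop:quot}
Let $G$ be infinite and $H\ne1$. If $H$ is infinite, then $(G\circledast H)/\mathrm{FAlt}(\Omega)\cong G\times H$. If $H$ is finite and some left translation of $H$ is an odd permutation of $H$, then $(G\circledast H)/\mathrm{FAlt}(\Omega)\cong G\times\mathbb Z/2$.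
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:falt}, $\mathrm{FAlt}(\Omega)$ is a normal subgroup of $G\circledast H$, and modulo it $\lambda(G)$ and $\mu(H)$ commute. Hence $(g,h)\mapsto\lambda(g)\mu(h)\,\mathrm{FAlt}(\Omega)$ is a surjective homomorphism $G\times H\to(G\circledast H)/\mathrm{FAlt}(\Omega)$. Let $(g,h)$ be in its kernel. The permutation $\lambda(g)\mu(h)$ sends $g'\in G\setminus\{e\}$ to $gg'$; it is finitary and $G$ is infinite, so it fixes some such $g'$, and $g=e$. So the kernel consists of the pairs $(e,h)$ with $\mu(h)\in\mathrm{FAlt}(\Omega)$. If $H$ is infinite, $\mu(h)$ is finitary only for $h=e$. If $H$ is finite, these $h$ form the kernel of the homomorphism $H\to\mathbb Z/2$ given by the sign of the left translation.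
\end{proof}

\begin{example}[a solution that is not finitely generated]\label{ex:infgen}
Let $G_0\ne1$, and let $A\le B$ be groups with $A$ infinite. The subgroup $\langle\lambda(A),\mu(G_0)\rangle$ of $B\circledast G_0$ preserves $A\cup G_0$, and restriction to this set maps it onto $A\circledast G_0$. Restriction is injective. Indeed, $\sigma=\lambda(g_1)\mu(h_1)\cdots\lambda(g_n)\mu(h_n)$ with $g_j\in A$ sends a point $b\in B$ to $g_1\cdots g_nb$ unless $b$ is one of the finitely many points $e$ and $(g_j\cdots g_n)^{-1}$, all of which lie in $A$; if $\sigma$ is trivial on the infinite set $A$, then $g_1\cdots g_n=e$ and $\sigma$ is also trivial on $B\setminus A$. So an embedding $\iota\colon A\to B$ induces an embedding $\iota_*\colon A\circledast G_0\to B\circledast G_0$ with $\lambda(g)\mapsto\lambda(\iota g)$ and $\mu(h)\mapsto\mu(h)$. If $\iota$ is not onto, neither is $\iota_*$, since its image is not transitive. Put $A_1=\mathbb Z$, $A_{n+1}=A_n\circledast G_0$, $\iota_1=\lambda\colon A_1\to A_2$ and $\iota_{n+1}=(\iota_n)_*$, and let $G$ be the union of the chain $A_1\to A_2\to\cdots$. Then $G\circledast G_0$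 is the union of the subgroups $\langle\lambda(A_n),\mu(G_0)\rangle\cong A_{n+1}$, with inclusion maps $\iota_{n+1}$, so $G\circledast G_0\cong G$. The chain is strictly increasing, so $G$ is not finitely generated.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:nec}]
We have $1\circledast G_0\cong G_0\ne1$, so $G\ne1$. Suppose that $G$ is finite. Then $G\circledast G_0$ is a finite group of order $|G|$ and contains $\lambda(G)$, which has the same order. But $\lambda(G)$ is a proper subgroup: it fixes $G_0\setminus\{e\}$ pointwise, while $\mu(h)$ with $h\ne e$ moves $h^{-1}$. So $G$ is infinite, and Proposition~\ref{prop:quot} applies to $G\circledast G_0\cong G$.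

If $G_0$ is infinite, then $G$ maps onto $G\times G_0$. So $G_0$ is a quotient of $G$ and is finitely generated, and the composite $G\to G\times G_0\to G$ is a surjection whose kernel maps onto $1\times G_0\neq1$. Thus $G$ is non-Hopfian.

Suppose now that $G_0$ is infinite with a finite quotient $K\ne1$, or that $G_0$ is finite with an odd translation; in the second case put $K=\mathbb Z/2$. In both cases there is a surjection $G\to G\times K$. Composition with it embeds $\mathrm{Hom}(G\times K,K)$ in $\mathrm{Hom}(G,K)$, and the latter set is finite because $G$ is finitely generated and $K$ is finite. On the other hand $\mathrm{Hom}(G\times K,K)$ contains $|\mathrm{Hom}(G,K)|$ homomorphisms that are trivial on $K$, and also the projection to $K$, which is not. This gives $|\mathrm{Hom}(G,K)|\ge|\mathrm{Hom}(G,K)|+1$, a contradiction.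
\end{proof}

\begin{remark}
Left translation by an element of order $d$ of a finite group $G_0$ is a product of $|G_0|/d$ disjoint cycles of length $d$, so it is odd exactly when $d$ is even and $|G_0|/d$ is odd. Thus Theorem~\ref{thm:nec} excludes the finite groups whose Sylow $2$-subgroups are cyclic and non-trivial, such as $\mathbb Z/2$. It also excludes every infinite residually finite $G_0$.
\end{remark}

\section{Admissible quadruples and Thompson's group $V$}\label{sec:V}

In an admissible quadruple the conjugates $x^nax^{-n}$ commute with $b$ for all $n\ge1$, and the quadruple is useful only if $a$ itself does not. This asymmetry needs infinite room: if $x^n=1$ for some $n\ge1$, then $c=[a,b]=[x^nax^{-n},b]=1$. Two consequences follow. If $c\ne1$, then $x$ has infinite order. And the image of $c$ in any finite quotient of $G_0$ is trivial, so a group satisfying the hypothesis of Theorem~\ref{thm:main} has no non-trivial finite quotient, in agreement with Theorem~\ref{thm:nec}.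

A natural way to produce such triples $a,b,x$ is dynamical: take non-commuting $a,b$ supported in a set $U$ and an element $x$ whose positive powers move $U$ off itself. This is easy in $V$. Let $\mathcal C=\{0,1\}^\omega$ be the space of infinite binary sequences. For a finite binary word $u$, the \emph{cone} $u\mathcal C$ is the set of sequences $u\xi$ with $\xi\in\mathcal C$. Thompson's group $V$ consists of the homeomorphisms of $\mathcal C$ of the form $u_i\xi\mapsto v_i\xi$, where $\{u_1\mathcal C,\dots,u_m\mathcal C\}$ and $\{v_1\mathcal C,\dots,v_m\mathcal C\}$ are two partitions of $\mathcal C$ into cones. The group $V$ is finitely generated, infinite and simple \cite{Higman,CFP}.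

\begin{proof}[Proof of Corollary~\ref{cor:V}, assuming Theorem~\ref{thm:main}]
(1) Partition $\mathcal C$ into the seven cones $C_0=00\mathcal C$ and
\[
C_1=0100\mathcal C,\quad C_2=01010\mathcal C,\quad C_3=01011\mathcal C,\quad C_4=011\mathcal C,\quad C_5=10\mathcal C,\quad C_6=11\mathcal C ,
\]
so that $C_1\cup C_2\cup C_3=010\mathcal C$ and $C_5\cup C_6=1\mathcal C$. Every permutation of the indices $0,\dots,6$ defines an element of $V$ that permutes the cones accordingly and preserves the tails $\xi$; this embeds the symmetric group on $\{0,\dots,6\}$ in $V$. Let $a$ be the transposition of $1$ and $2$, let $b$ be the transposition of $2$ and $3$, and let $w$ be the product of the transposition of $3$ and $4$ with the transposition of $5$ and $6$. Let $x\in V$ be the identity on $1\mathcal C$ and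
\[
00\xi\mapsto000\xi,\qquad 010\xi\mapsto001\xi,\qquad 011\xi\mapsto01\xi .
\]
Then $x(010\mathcal C)=001\mathcal C$, and each further application of $x$ adds a leading $0$, so $x^n(010\mathcal C)=0^{n+1}1\mathcal C$ for $n\ge1$. This cone lies in $00\mathcal C$ and is disjoint from $010\mathcal C$. Since $a$ and $b$ are supported in $010\mathcal C$, the elements $x^nax^{-n}$ and $b$ have disjoint supports and commute. The group $\langle a,b,x\rangle$ fixes $1\mathcal C$ pointwise and $w$ does not, so $w\notin\langle a,b,x\rangle$; this is the only purpose of the second transposition in $w$. The quadruple is admissible.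

We have $ab=(1\;2\;3)$, so $c=(ab)^2=(1\;3\;2)$ and $wcw^{-1}=(1\;4\;2)$. The element $c$ maps the support $\{1,2,4\}$ of $wcw^{-1}$ to $\{3,1,4\}$, so it does not commute with $wcw^{-1}$. Thus $[c,wcw^{-1}]\ne1$, and its normal closure is $V$ by simplicity.

(2) Let $G_0$ be finitely generated and simple, and $V\le G_0$. The quadruple of (1) is admissible in $G_0$, since both conditions concern only the subgroup generated by its entries, and the normal closure of $[c,wcw^{-1}]\ne1$ is $G_0$.

(3) Every countable group embeds in a finitely generated simple group \cite{Hall,Goryushkin,Schupp}. Given a countable group $C$, embed $C\times V$ in such a group $G_0$. By (2) there is a finitely generated $G$ with $G\cong G\circledast G_0$, and $C\le G_0\cong\mu(G_0)\le G\circledast G_0\cong G$. There are $2^{\aleph_0}$ isomorphism types of finitely generated groups \cite{Neumann}. Each of them embeds in one of our groups $G$, and a countable group has only countably many finitely generated subgroups. If $\nu$ is the number of types of $G$, then $2^{\aleph_0}\le\nu\cdot\aleph_0$ and $\nu\le2^{\aleph_0}$, so $\nu=2^{\aleph_0}$.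
\end{proof}

\section{A model: the equation $Q\cong Q\times S$}\label{sec:model}

By Proposition~\ref{prop:quot}, $G\circledast G_0$ is the direct product $G\times G_0$ up to finitary permutations. The corresponding problem for direct products shows how to add a factor without adding generators. The following proposition is not used later, but the proof of Theorem~\ref{thm:main} follows its pattern.

\begin{proposition}\label{prop:model}
Let $S$ be a finitely generated simple group with elements $a,b,x$ such that $[x^nax^{-n},b]=1$ for all $n\ge1$ and $[a,b]\ne1$; for example $S=V$. Then there is a finitely generated group $Q$ with $Q\cong Q\times S$.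
\end{proposition}

\begin{proof}
Let $F$ be free on letters $\mathbf a,\mathbf b,\mathbf x$ and finitely many further letters, and let $\kappa\colon F\to S$ be a surjection sending $\mathbf a,\mathbf b,\mathbf x$ to $a,b,x$. Let $\vartheta$ be the automorphism of $F$ with $\vartheta(\mathbf a)=\mathbf x\mathbf a\mathbf x^{-1}$ that fixes all other letters; then $\vartheta^k(\mathbf a)=\mathbf x^k\mathbf a\mathbf x^{-k}$. Consider the two homomorphisms from $F$ to $S\times S\times\cdots$ given by
\[
\Phi(g)=(\kappa g,\ \kappa\vartheta g,\ \kappa\vartheta^2g,\dots),\qquad \Phi\vartheta(g)=(\kappa\vartheta g,\ \kappa\vartheta^2g,\ \kappa\vartheta^3g,\dots).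
\]
Since $\vartheta(F)=F$, they have the same image $Q$, a finitely generated group. Since $\Phi(g)=(\kappa g,\Phi\vartheta(g))$, splitting off the first coordinate exhibits $Q$ as a subgroup of $S\times Q$ that projects onto both factors. Now $\Phi(\mathbf a)=(a,\,xax^{-1},\,x^2ax^{-2},\dots)$ and $\Phi(\mathbf b)=(b,b,b,\dots)$, so
\[
\Phi([\mathbf a,\mathbf b])=([a,b],1,1,\dots).
\]
The conjugates of this element in $Q$ are the elements $(s[a,b]s^{-1},1,1,\dots)$ with $s\in S$, and they generate $S\times1$ because $S$ is simple. A subgroup of $S\times Q$ that contains $S\times1$ and projects onto $Q$ is everything.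
\end{proof}

We restate the proof in the form that will generalize. Let $N=\ker\Phi\vartheta=\{g:\kappa\vartheta^kg=1\text{ for all }k\ge1\}$, so that $Q\cong F/N$, and let $R\colon F\to(F/N)\times S$ be given by $R(g)=(gN,\kappa g)$. Each generator of $F$ acts on both factors at once, which is why no new generators are needed. Two facts make the proof work.
\begin{itemize}
\item \emph{Separation:} $\kappa(N)=S$. The elements of $N$ act on the factor $S$ alone, so $R$ is onto.
\item \emph{Fixed point:} $\ker R=N\cap\ker\kappa=\vartheta(N)$, so $F/N\cong F/\vartheta(N)\cong(F/N)\times S$.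
\end{itemize}
The twist by $\vartheta$ cannot be avoided: $\ker R=N$ would mean $\kappa(N)=1$, the opposite of separation.

For $\circledast$ three things change. First, $\lambda(G)$ and $\mu(G_0)$ do not commute, so $g\mapsto\lambda(\cdot)\mu(\cdot)$ is not a homomorphism. We replace $\mu(G_0)$ by a group $\Gamma$ of permutations that fix $e$; the relation $[x^nax^{-n},b]=1$ then holds only up to a finitary error, and the element $w$ serves to remove this error (Section~\ref{sec:Gamma}). Second, $\lambda(G)$ and $\Gamma$ act on disjoint sets, and one extra generator $y$ is needed to glue them (Section~\ref{sec:R}). Third, because of $y$ the kernel of the analogue of $R$ is no longer an intersection of known kernels, and the fixed point has to be found as a limit (Section~\ref{sec:fixed}).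

\section{The stabilizer $\Gamma$ and the separation property}\label{sec:Gamma}

From now on $G_0$ is as in Theorem~\ref{thm:main}. Each element of a finite generating set of $G_0$ is a product of finitely many conjugates of elements $[c,wcw^{-1}]^{\pm1}$. So $G_0$ is the normal closure of the elements $[c_i,w_ic_iw_i^{-1}]$ for finitely many admissible quadruples $(a_i,b_i,x_i,w_i)$, $1\le i\le r$, where $c_i=[a_i,b_i]$. We discard the quadruples for which this element is trivial; then $r\ge1$ because $G_0\ne1$. Put $D_i=\langle a_i,b_i,x_i\rangle$. As $c_i\ne1$, the element $x_i$ has infinite order (Section~\ref{sec:V}), so $D_i$ and $G_0$ are infinite.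

\subsection*{The group $\Gamma$}
In $H\circledast G_0$, a permutation that fixes $H$ pointwise commutes with $\lambda(H)$. We obtain such permutations by correcting the translations of $G_0$ so that they fix $e$. In this section $\mu(g)$ denotes left translation by $g$ on the set $G_0$. Let $\Gamma^+=\mathrm{FAlt}(G_0)\,\mu(G_0)\le\mathrm{Sym}(G_0)$. This is a group because $\mathrm{FAlt}(G_0)$ is normal in $\mathrm{Sym}(G_0)$, and a semidirect product because no non-trivial translation of the infinite group $G_0$ is finitary. Let $\mathrm{pr}\colon\Gamma^+\to G_0$ be the projection, so that $\gamma\in\Gamma^+$ agrees with left multiplication by $\mathrm{pr}(\gamma)$ outside a finite set. Put $G_0^*=G_0\setminus\{e\}$ and let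
\[
\Gamma=\mathrm{Stab}_{\Gamma^+}(e),
\]
regarded as a group of permutations of $G_0^*$. For $g\in G_0$ choose $\alpha\in\mathrm{FAlt}(G_0)$ with $\alpha(g)=e$; then $\alpha\mu(g)\in\Gamma$ projects to $g$. Hence
\[
\mathrm{pr}(\Gamma)=G_0,\qquad \ker(\mathrm{pr}|_\Gamma)=\mathrm{FAlt}(G_0^*).
\]
The group $\Gamma$ takes over the role of $S$, so it must be a quotient of a free group of finite rank. This is the second use of the finite generation of $G_0$, a condition that Theorem~\ref{thm:nec} shows to be necessary.

\begin{lemma}\label{lem:Gammafg}
The group $\Gamma$ is finitely generated.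
\end{lemma}

\begin{proof}
Let $U$ be a finite generating set of $G_0$. For $u\in U$ choose $\gamma_u\in\Gamma$ with $\mathrm{pr}(\gamma_u)=u$, and let $W\subset G_0^*$ be a finite set such that $\gamma_u(o)=uo$ for all $u\in U$ and $o\in G_0^*\setminus W$. Fix $o_0\in G_0^*$ and a finite set $Y\subset G_0^*$ with $|Y|\ge3$ that contains $W$, $o_0$ and all $\gamma_u(o_0)$. Let $\Gamma'\le\Gamma$ be generated by $\mathrm{Alt}(Y)$ and the $\gamma_u$, and let $\mathcal B$ be the $\Gamma'$-component of $G_0^*$ containing $Y$. Each generator maps $o_0$ into $Y$, so $\mathcal B$ is $\Gamma'$-invariant by Lemma~\ref{lem:cycles}(a), and so is $C=G_0^*\setminus\mathcal B$. As $C$ is disjoint from $W$, we get $uC=\gamma_u(C)=C$ for all $u\in U$. Thus $C\subseteq G_0$ is invariant under left multiplication by $G_0$; it does not contain $e$, so it is empty. By Lemma~\ref{lem:cycles}(b), $\Gamma'$ contains $\mathrm{FAlt}(G_0^*)=\ker(\mathrm{pr}|_\Gamma)$. Since also $\mathrm{pr}(\Gamma')=G_0$, we have $\Gamma'=\Gamma$.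
\end{proof}

\subsection*{Lifting the quadruples}
We lift $a_i,b_i,x_i,w_i$ to $\Gamma$, keeping control of where the corrections take place. For $g\in\{a_i,b_i,x_i\}$ choose $\alpha\in\mathrm{FAlt}(D_i)$ with $\alpha(g)=e$, which is possible because $D_i$ is infinite, and take $\alpha\mu(g)$ as the lift. This defines $\hat a_i,\hat b_i,\hat x_i\in\Gamma$. Both $\mu(g)$ and $\alpha$ preserve $D_i$, and $\alpha$ is trivial outside $D_i$. So each of the three lifts preserves $D_i\setminus\{e\}$ and acts on $G_0\setminus D_i$ exactly as left multiplication by its projection; the same then holds for every element of $\langle\hat a_i,\hat b_i,\hat x_i\rangle$.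

Next fix $v_i\in D_i\setminus\{e\}$ and put $\hat w_i=(w_i\;e\;v_i)\,\mu(w_i)$. Here we use the condition $w_i\notin D_i$. It makes $w_i,e,v_i$ three distinct points, and it makes the cosets $D_i$ and $w_iD_i$ disjoint, so that $e,v_i\notin w_iD_i$. Hence $\hat w_i(e)=e$, so $\hat w_i\in\Gamma$ with $\mathrm{pr}(\hat w_i)=w_i$, and the $3$-cycle fixes $w_iD_i\setminus\{w_i\}$ pointwise. Therefore
\begin{equation}\label{eq:disjoint}
\hat w_i(D_i\setminus\{e\})=w_iD_i\setminus\{w_i\}\quad\text{is disjoint from }D_i .
\end{equation}

\subsection*{The free group $F$ and the twist}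
Let $F$ be free on letters $\mathbf a_i,\mathbf b_i,\mathbf x_i,\mathbf w_i$ $(1\le i\le r)$ and finitely many further letters. By Lemma~\ref{lem:Gammafg} we can choose the further letters and a \emph{surjective} homomorphism $\rho\colon F\to\Gamma$ sending $\mathbf a_i,\mathbf b_i,\mathbf x_i,\mathbf w_i$ to $\hat a_i,\hat b_i,\hat x_i,\hat w_i$. Put $\kappa=\mathrm{pr}\circ\rho\colon F\to G_0$, also surjective. Let $\vartheta$ be the automorphism of $F$ with $\vartheta(\mathbf a_i)=\mathbf x_i\mathbf a_i\mathbf x_i^{-1}$ for all $i$ that fixes all other letters. As in the model, put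
\[
N=\{g\in F:\rho(\vartheta^kg)=1\text{ for all }k\ge1\}.
\]
This is an intersection of kernels, hence a normal subgroup of $F$, and $\vartheta(N)\le N$.

In the model the commutator $[\mathbf a,\mathbf b]$ lies in $N$. Here we know only that $\rho\vartheta^k[\mathbf a_i,\mathbf b_i]$ projects to $1$ in $G_0$; it is a finitary permutation that we cannot assume to be trivial. But it is supported in $D_i$, and by \eqref{eq:disjoint} its conjugate by $\hat w_i$ is supported outside $D_i$. This is the reason for the double commutators in Theorem~\ref{thm:main}.

\begin{lemma}[separation]\label{lem:N}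
$\rho(N)=\Gamma$.
\end{lemma}

\begin{proof}
Let $m_i=\bigl[[\mathbf a_i,\mathbf b_i],\ \mathbf w_i[\mathbf a_i,\mathbf b_i]\mathbf w_i^{-1}\bigr]$, and let $k\ge1$. Then $\vartheta^k(m_i)=[u,\mathbf w_iu\mathbf w_i^{-1}]$ with $u=[\mathbf x_i^k\mathbf a_i\mathbf x_i^{-k},\mathbf b_i]$, and $\kappa(u)=[x_i^ka_ix_i^{-k},b_i]=1$ by admissibility. The permutation $\rho(u)$ lies in $\langle\hat a_i,\hat b_i,\hat x_i\rangle$, so it acts on $G_0\setminus D_i$ as left multiplication by $\kappa(u)=1$, and $\mathrm{supp}\,\rho(u)\subseteq D_i\setminus\{e\}$. By \eqref{eq:disjoint} the support of $\hat w_i\rho(u)\hat w_i^{-1}$ is disjoint from $D_i$. The two permutations commute, so $\rho(\vartheta^km_i)=1$. Thus $m_i\in N$.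

Since $\rho$ and $\kappa$ are onto, $\rho(N)$ is normal in $\Gamma$ and $\kappa(N)$ is normal in $G_0$. The group $\kappa(N)$ contains the elements $\kappa(m_i)=[c_i,w_ic_iw_i^{-1}]$, whose normal closure is $G_0$; this is where the normal generation hypothesis enters. So $\mathrm{pr}(\rho(N))=G_0$, and it remains to show that $\rho(N)$ contains $\ker(\mathrm{pr}|_\Gamma)=\mathrm{FAlt}(G_0^*)$. Take $1\ne\gamma\in\rho(N)$, a point $o\in G_0^*$ with $\gamma(o)\ne o$, and a $3$-cycle $\zeta=(o\;s\;t)$ on $G_0^*$ with $s,t\neq\gamma(o)$. Then $\gamma\zeta\gamma^{-1}$ moves $\gamma(o)$ and $\zeta$ does not, so $[\gamma,\zeta]\ne1$. This commutator lies in $\rho(N)$, which is normal in $\Gamma\ni\zeta$, and in $\mathrm{FAlt}(G_0^*)$. So $\rho(N)\cap\mathrm{FAlt}(G_0^*)$ is a non-trivial normal subgroup of the simple group $\mathrm{FAlt}(G_0^*)$, hence equal to it.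
\end{proof}

\section{The representations $R_L$}\label{sec:R}

Let $P=F*\langle y\rangle$ with $y$ a new letter. This is a free group of finite rank, and the group $G$ of Theorem~\ref{thm:main} will be a quotient of it. Extend $\vartheta$ to an automorphism of $P$ by $\vartheta(y)=y$. Let $\mathcal L$ be the set of normal subgroups $L$ of $P$ with $P/L$ infinite, and fix distinct points $p,q\in G_0^*$.

Let $L\in\mathcal L$. Put $H=P/L$, let $\pi\colon P\to H$ be the projection, and let $\Omega_H=H\sqcup G_0^*$ be the set on which $H\circledast G_0$ acts, with $e$ the neutral element of $H$. We extend the permutations in $\Gamma^+$ to $\Omega_H$ by the identity on $H\setminus\{e\}$. Then $\mu$ has its original meaning, and $\Gamma$ fixes $H$ pointwise, so $\Gamma$ commutes with $\lambda(H)$. Consequently $g\mapsto\lambda(\pi g)\rho(g)$ is a homomorphism on $F$. Its image preserves $H$ and $G_0^*$ separately. The image of $y$ can be chosen freely, and we use it to connect the two sets: define $R_L\colon P\to\mathrm{Sym}(\Omega_H)$ by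
\[
R_L(g)=\lambda(\pi g)\,\rho(g)\quad(g\in F),\qquad R_L(y)=\lambda(\pi y)\,(e\;p\;q).
\]

\begin{lemma}\label{lem:image}
If $L\in\mathcal L$ and $N\le L$, then $R_L(P)=(P/L)\circledast G_0$.
\end{lemma}

\begin{proof}
Let $\Lambda=R_L(P)$. For $g\in N\le L$ we have $\pi g=e$ and $R_L(g)=\rho(g)$. By Lemma~\ref{lem:N}, $\Gamma\le\Lambda$, and in particular $\mathrm{FAlt}(G_0^*)\le\Lambda$.

We claim that $\mathrm{FAlt}(\Omega_H)\le\Lambda$. Let $\mathcal B$ be the $\Lambda$-component containing $G_0^*$. Each $R_L(g)$ with $g\in F$ preserves $G_0^*$, and $R_L(y)p=q$, so $\mathcal B$ is $\Lambda$-invariant by Lemma~\ref{lem:cycles}(a). Since $R_L(y)e=p\in\mathcal B$, also $e\in\mathcal B$. So $C=\Omega_H\setminus\mathcal B$ is a $\Lambda$-invariant subset of $H\setminus\{e\}$. On $H\setminus\{e\}$ the permutation $R_L(y)$ is left multiplication by $\pi y$, and $R_L(g)$ with $g\in F$ is left multiplication by $\pi g$. Hence $C$ is invariant under left multiplication by generators of $H$, and so by $H$. As $e\notin C$, we get $C=\emptyset$, and Lemma~\ref{lem:cycles}(b) proves the claim.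

\emph{$\Lambda\le H\circledast G_0$.} By Lemma~\ref{lem:falt}, $H\circledast G_0$ contains $\mathrm{FAlt}(\Omega_H)$, hence $\Gamma^+=\mathrm{FAlt}(G_0)\mu(G_0)$ and $(e\;p\;q)$. It also contains $\lambda(H)$, hence $R_L(g)$ for $g\in F$ and $R_L(y)$.

\emph{$H\circledast G_0\le\Lambda$.} For $h\in G_0$ choose $\gamma\in\Gamma$ with $\mathrm{pr}(\gamma)=h$; then $\mu(h)\in\mathrm{FAlt}(G_0)\gamma\subseteq\Lambda$. For $g\in F$ we have $\lambda(\pi g)=R_L(g)\rho(g)^{-1}\in\Lambda$, and $\lambda(\pi y)=R_L(y)(e\;p\;q)^{-1}\in\Lambda$. These elements generate $\lambda(H)$.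
\end{proof}

It remains to find $L$ with $N\le L$ and $\ker R_L=\vartheta(L)$. For this we need to know how $\ker R_L$ depends on $L$. We move all factors $\lambda(\cdot)$ of $R_L(u)$ to the left and see what remains.

An \emph{expression} is a finite sequence $\mathbf s=(s_1,\dots,s_n)$, $n\ge1$, with each $s_m$ in $F\cup\{y,y^{-1}\}$; its \emph{value} is $s_1\cdots s_n\in P$. Every element of $P$ is the value of an expression. Put $t_m=s_ms_{m+1}\cdots s_n$ for $1\le m\le n$ and $t_{n+1}=1$, and define permutations of $\Omega_H$ by
\[
\delta_m=\begin{cases}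
\rho(s_m) & \text{if } s_m\in F,\\
(\pi(t_{m+1})^{-1}\;\,p\;\,q) & \text{if } s_m=y,\\
(\pi(t_m)^{-1}\;\,p\;\,q)^{-1} & \text{if } s_m=y^{-1},
\end{cases}
\qquad\quad \Delta_L(\mathbf s)=\delta_1\delta_2\cdots\delta_n .
\]

\begin{lemma}\label{lem:normal}
Let $L\in\mathcal L$ and let $u$ be the value of $\mathbf s$. Then $R_L(u)=\lambda(\pi u)\,\Delta_L(\mathbf s)$. Moreover $u\in\ker R_L$ if and only if $u\in L$ and $\Delta_L(\mathbf s)=1$. In particular $\ker R_L\le L$.
\end{lemma}

\begin{proof}
We show $R_L(s_m)\lambda(\pi t_{m+1})=\lambda(\pi t_m)\delta_m$ for each $m$. Descending induction on $m$ then gives $R_L(t_m)=\lambda(\pi t_m)\delta_m\cdots\delta_n$, and $t_1=u$. For $h\in H$, conjugating $(e\;p\;q)$ by $\lambda(h)^{-1}$ gives the rule $(e\;p\;q)^{\pm1}\lambda(h)=\lambda(h)(h^{-1}\;p\;q)^{\pm1}$. If $s_m\in F$, then $\rho(s_m)$ commutes with $\lambda(H)$, and $\lambda(\pi s_m)\rho(s_m)\lambda(\pi t_{m+1})=\lambda(\pi t_m)\rho(s_m)$. If $s_m=y$, then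
\[
\lambda(\pi y)(e\;p\;q)\lambda(\pi t_{m+1})=\lambda(\pi t_m)\,(\pi(t_{m+1})^{-1}\;\,p\;\,q).
\]
If $s_m=y^{-1}$, then
\[
(e\;p\;q)^{-1}\lambda(\pi y)^{-1}\lambda(\pi t_{m+1})=(e\;p\;q)^{-1}\lambda(\pi t_m)=\lambda(\pi t_m)\,(\pi(t_m)^{-1}\;\,p\;\,q)^{-1}.
\]

The permutation $\Delta_L(\mathbf s)$ moves only finitely many points of $H$. Since $H$ is infinite, it fixes some $h\in H$, and $R_L(u)h=\pi(u)h$. So $R_L(u)=1$ forces $\pi u=e$, and then $\Delta_L(\mathbf s)=1$. The converse follows from the formula.
\end{proof}

The last step is where $P/L$ must be infinite: only then can $\pi u$ be read off from the permutation $R_L(u)$.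

\begin{example}\label{ex:comm}
Let $g\in F$ be such that $\rho(g)$ fixes $p$ and $q$, and take $\mathbf s=(g,y,g^{-1},y^{-1})$ with value $[g,y]$. Then $t_3=g^{-1}y^{-1}$ and $t_4=y^{-1}$, so
\[
\Delta_L(\mathbf s)=\rho(g)\,(\pi(yg)\;\,p\;\,q)\,\rho(g)^{-1}\,(\pi(y)\;\,p\;\,q)^{-1}=(\pi(yg)\;\,p\;\,q)\,(\pi(y)\;\,p\;\,q)^{-1}.
\]
This is trivial exactly when $\pi(yg)=\pi(y)$, that is, when $g\in L$. Hence $[g,y]\in\ker R_L$ if and only if $g\in L$. To decide whether $u=[g,y]$ lies in $\ker R_L$ it is not enough to know whether $u\in L$; one must also query $L$ about a subword of $u$.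
\end{example}

In general subwords are all that one must query. For an expression $\mathbf s$ let
\[
E(\mathbf s)=\{s_is_{i+1}\cdots s_j:1\le i\le j\le n\},
\]
a finite subset of $P$ containing the value of $\mathbf s$. We say that two subgroups $L,L'$ of $P$ \emph{agree on} a subset $E$ if $L\cap E=L'\cap E$.

\begin{lemma}[locality]\label{lem:local}
If $L,L'\in\mathcal L$ agree on $E(\mathbf s)$, then $\ker R_L$ and $\ker R_{L'}$ agree on $E(\mathbf s)$.
\end{lemma}

\begin{proof}
Every element of $E(\mathbf s)$ is the value of an expression $\mathbf s'=(s_i,\dots,s_j)$ with $E(\mathbf s')\subseteq E(\mathbf s)$. So it suffices to treat the value $u$ of $\mathbf s$ itself. Mark the objects attached to $L'$ by primes, and put $X=\{\pi(t_m)^{-1}:1\le m\le n+1\}$ and $X'=\{\pi'(t_m)^{-1}:1\le m\le n+1\}$. For $i<j$ we have $t_it_j^{-1}=s_i\cdots s_{j-1}\in E(\mathbf s)$, so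
\[
\pi(t_i)=\pi(t_j)\iff t_it_j^{-1}\in L\iff t_it_j^{-1}\in L'\iff\pi'(t_i)=\pi'(t_j).
\]
Hence $\pi(t_m)^{-1}\mapsto\pi'(t_m)^{-1}$ together with the identity of $G_0^*$ is a well-defined bijection $\beta\colon X\sqcup G_0^*\to X'\sqcup G_0^*$. Each $\delta_m$ is supported in $X\sqcup G_0^*$, each $\delta'_m$ is supported in $X'\sqcup G_0^*$, and $\beta\delta_m\beta^{-1}=\delta'_m$ there by the definition of $\delta_m$. So $\Delta_L(\mathbf s)=1$ if and only if $\Delta_{L'}(\mathbf s)=1$. Also $u\in L$ if and only if $u\in L'$. Lemma~\ref{lem:normal} concludes.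
\end{proof}

Expressions use whole elements of $F$ as letters so that they are compatible with the twist. Since $\vartheta(F)=F$ and $\vartheta(y)=y$, the sequence $\vartheta\mathbf s=(\vartheta s_1,\dots,\vartheta s_n)$ is again an expression, and
\begin{equation}\label{eq:Etheta}
E(\vartheta\mathbf s)=\vartheta(E(\mathbf s)).
\end{equation}

\section{The fixed point}\label{sec:fixed}

For $L\in\mathcal L$ put
\[
T(L)=\vartheta^{-1}(\ker R_L)=\{u\in P:R_L(\vartheta u)=1\}.
\]
By Lemma~\ref{lem:normal}, $T(L)\le\vartheta^{-1}(L)$, and $P/\vartheta^{-1}(L)\cong P/L$ is infinite. So $T$ maps $\mathcal L$ to itself. The homomorphism $R_L\vartheta$ has kernel $T(L)$ and image $R_L(P)$, so Lemma~\ref{lem:image} gives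
\begin{equation}\label{eq:T}
P/T(L)\cong(P/L)\circledast G_0\qquad\text{whenever }L\in\mathcal L\text{ and }N\le L .
\end{equation}
Thus $T$ performs the operation $A\mapsto A\circledast G_0$ on quotients of the fixed group $P$. As in Example~\ref{ex:infgen} we iterate the operation and pass to a limit, but now the limit is taken among normal subgroups of $P$, so that finite generation is kept. The price is that convergence has to be proved, and the tool is the following shift property.

\begin{lemma}\label{lem:shift}
If $L,L'\in\mathcal L$ agree on $\vartheta^n(E(\mathbf s))$, then $T^n(L)$ and $T^n(L')$ agree on $E(\mathbf s)$.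
\end{lemma}

\begin{proof}
Let $n=1$. By \eqref{eq:Etheta} and Lemma~\ref{lem:local}, $\ker R_L$ and $\ker R_{L'}$ agree on $\vartheta(E(\mathbf s))$; applying $\vartheta^{-1}$, we see that $T(L)$ and $T(L')$ agree on $E(\mathbf s)$. For general $n$, apply this case to the expressions $\vartheta^{n-1}\mathbf s,\dots,\vartheta\mathbf s,\mathbf s$ in turn: $T^j(L)$ and $T^j(L')$ agree on $\vartheta^{n-j}(E(\mathbf s))$ for $j=0,1,\dots,n$.
\end{proof}

So $T^n(M)$ and $T^{n+1}(M)$ agree on $E(\mathbf s)$ as soon as $M$ and $T(M)$ agree on $\vartheta^n(E(\mathbf s))$. We need a starting point $M$ that is fixed by $T$ asymptotically along the orbits of $\vartheta$. It is natural to ask for $\vartheta(M)=M$: then $T(M)\le M$, and an element outside $M$ stays outside both groups along its orbit. An element $u\in M$ stays in $M$, and we need $\vartheta^nu\in T(M)$ for large $n$; for $u\in M\cap F$ this says $\rho(\vartheta^{n+1}u)=1$ for large $n$. We are led to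
\[
N_\infty=\{g\in F:\rho(\vartheta^kg)=1\text{ for all large }k\}.
\]
This is an increasing union of intersections of kernels, hence a normal subgroup of $F$; it contains $N$, and $\vartheta(N_\infty)=N_\infty$ because the condition holds for $g$ if and only if it holds for $\vartheta g$. Let $M$ be the normal closure of $N_\infty$ in $P$. Then $\vartheta(M)=M$. The homomorphism $P\to\langle y\rangle\cong\mathbb Z$ that kills $F$ also kills $M$, so $M\in\mathcal L$.

\begin{lemma}\label{lem:M}
\begin{enumerate}
\item[(a)] $N\le T^n(M)\le M$ for all $n\ge0$.
\item[(b)] For each $u\in M$ we have $\vartheta^nu\in T(M)$ for all large $n$.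
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $N\le N_\infty\le M$, which is the case $n=0$. Let $L'\in\mathcal L$ with $N\le L'\le M$. Then $T(L')\le\vartheta^{-1}(L')\le\vartheta^{-1}(M)=M$. For $g\in N$ we have $\vartheta g\in N\le L'$ and $\rho(\vartheta g)=1$, so both factors of $R_{L'}(\vartheta g)$ are trivial and $g\in T(L')$. Induction on $n$ gives the claim.

(b) Write $u$ as a product of $P$-conjugates of finitely many elements $m\in N_\infty$. Then $\vartheta^{n+1}u$ is a product of conjugates of the elements $\vartheta^{n+1}m$. These lie in $N_\infty\le M$, so $R_M(\vartheta^{n+1}m)=\rho(\vartheta^{n+1}m)$, which is trivial for large $n$. Hence $R_M(\vartheta^{n+1}u)=1$ for large $n$.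
\end{proof}

\begin{proposition}\label{prop:fixed}
There is $L\in\mathcal L$ with $N\le L$ and $T(L)=L$.
\end{proposition}

\begin{proof}
\emph{Convergence.} Let $\mathbf s$ be an expression and $u\in E(\mathbf s)$. If $u\notin M$, then $\vartheta^nu\notin M$ for all $n$, and $\vartheta^nu\notin T(M)$ because $T(M)\le M$. If $u\in M$, then $\vartheta^nu\in M$ for all $n$, and $\vartheta^nu\in T(M)$ for large $n$ by Lemma~\ref{lem:M}(b). As $E(\mathbf s)$ is finite, $M$ and $T(M)$ agree on $\vartheta^n(E(\mathbf s))$ for all large $n$. By Lemma~\ref{lem:shift}, $T^n(M)$ and $T^{n+1}(M)$ agree on $E(\mathbf s)$ for all large $n$. Every element of $P$ lies in some $E(\mathbf s)$, so for each $u\in P$ the truth value of ``$u\in T^n(M)$'' is eventually constant in $n$. Put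
\[
L=\{u\in P:u\in T^n(M)\text{ for all large }n\}.
\]
This is the increasing union over $k$ of the normal subgroups $\bigcap_{n\ge k}T^n(M)$, hence a normal subgroup, and on each finite subset of $P$ it agrees with $T^n(M)$ for all large $n$. By Lemma~\ref{lem:M}(a), $N\le L\le M$. In particular $P/L$ maps onto $P/M$, so $L\in\mathcal L$.

\emph{Invariance.} Let $u\in P$ be the value of $\mathbf s$. Take $n$ so large that $L$ and $T^n(M)$ agree on $\vartheta(E(\mathbf s))$, and $L$ and $T^{n+1}(M)$ agree on $\{u\}$. By Lemma~\ref{lem:shift}, $T(L)$ and $T^{n+1}(M)$ agree on $E(\mathbf s)\ni u$. So $u\in T(L)$ if and only if $u\in T^{n+1}(M)$, if and only if $u\in L$.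
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $L$ be as in Proposition~\ref{prop:fixed} and put $G=P/L$, a finitely generated group. By \eqref{eq:T},
\[
G=P/L=P/T(L)\cong(P/L)\circledast G_0=G\circledast G_0 .
\]
Explicitly, the isomorphism sends $uL$ to $R_L(\vartheta u)$.
\end{proof}

\begin{remark}
On $F$ the fixed point is as explicit as in the model: $L\cap F=N$. Indeed $T(L)=L$ means $\vartheta(L)=\ker R_L\le L$. So for $g\in L\cap F$ and $k\ge1$ we have $\vartheta^{k-1}g\in L$ and $\vartheta^kg\in\ker R_L$, and restricting $R_L(\vartheta^kg)$ to $G_0^*$ gives $\rho(\vartheta^kg)=1$. Thus $N$ is the largest subgroup of $F$ that a fixed point of $T$ can contain, and the iteration is needed only to find the relations involving $y$.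
\end{remark}

\begin{thebibliography}{9}

\bibitem{CFP} Cannon, Floyd and Parry, Enseign. Math. 42 (1996).

\bibitem{GM} Maxime Gheysens and Nicolas Monod, \emph{Between free and direct products of groups}, arXiv:2201.03625 (2022).

\bibitem{Goryushkin} Goryushkin, Math. Notes 16 (1974).

\bibitem{Hall} P. Hall, J. Austral. Math. Soc. 17 (1974).

\bibitem{Higman} Higman, \emph{Finitely presented infinite simple groups}, 1974.

\bibitem{Neumann} B. H. Neumann, 1937.

\bibitem{Schupp} Schupp, J. London Math. Soc. 13 (1976).

\end{thebibliography}
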